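\title{Irreducibility of complex algebraic varieties is not first-order definable}

\begin{abstract}
Expand the field of complex numbers by a predicate for an algebraic variety $V\subseteq\mathbb{C}^n$. We prove that for $n\ge 2$ no first-order sentence holds exactly when $V$ is irreducible. The proof exhibits a complete and decidable theory $T$ of a field with a binary predicate, and shows that every sentence is decided in the same way as in $T$ by all generic plane curves of sufficiently large degree and by all finite unions of such curves and generic points. The same theorem shows that the number of irreducible components, connectedness, equidimensionality and nonsingularity are not definable, and irreducibility remains undefinable over every algebraically closed field of characteristic $0$.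
\end{abstract}

\section{Introduction}

\subsection{The problem}

A \emph{variety} in $\mathbb{C}^n$ is the set of common zeros of a family of complex polynomials in $n$ variables. It is \emph{irreducible} if it is not the union of two proper subvarieties. Let $\mathcal{L}_n=(+,-,\times,=,0,1,I_n)$ be the first-order language of fields expanded by an $n$-ary predicate symbol $I_n$. For a variety $V\subseteq\mathbb{C}^n$ we write $(\mathbb{C},V)$ for the field $\mathbb{C}$ with $I_n$ interpreted as membership in $V$. A property of varieties in $\mathbb{C}^n$ is \emph{definable} if there is a sentence $\varphi$ of $\mathcal{L}_n$ such that, for every variety $V\subseteq\mathbb{C}^n$, we have $(\mathbb{C},V)\models\varphi$ if and only if $V$ has the property. It is definable \emph{among} the varieties of a given class if this equivalence holds for all $V$ in the class.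

A sentence has access to $V$ only through membership of points, and it quantifies only over complex numbers. It cannot quantify over subvarieties, so the definition of irreducibility is not itself a sentence. The simplest cases show what a sentence can nevertheless express.

\begin{example}\label{ex:first}
\begin{enumerate}
\item[(a)] A variety $V\subseteq\mathbb{C}$ is finite or equal to $\mathbb{C}$, so a nonempty one is irreducible exactly when it is $\mathbb{C}$ or a single point. Both conditions are sentences, and so is $V=\emptyset$. Hence irreducibility is definable for $n=1$, whether or not one counts $\emptyset$ as irreducible.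
\item[(b)] Fix $d$. A polynomial in $x,y$ of degree at most $d$ is a tuple of coefficients of fixed length, and ``$F$ is not constant and is not a product of two nonconstant polynomials'' is a formula in these coefficients, which quantifies over the coefficients of the factors. So one sentence says that $V\subseteq\mathbb{C}^2$ is the zero set of an irreducible polynomial of degree at most $d$. The sentence depends on $d$.
\item[(c)] Some invariants are visible without a bound on the degree. A variety $V\subseteq\mathbb{C}^2$ is infinite if and only if one of its two coordinate projections $X\subseteq\mathbb{C}$ is infinite. Such a projection is finite or cofinite, and it is cofinite exactly when $X+X=\mathbb{C}$: a finite $X$ has a finite sumset, and for cofinite $X$ the sets $X$ and $c-X$ meet for every $c$. So ``$V$ is infinite'' is definable, and with it the dimension of a variety in the plane.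
\end{enumerate}
\end{example}

By (b) the question is one of uniformity in the degree, and (c) shows that uniformity can sometimes be reached by a detour. Is there such a detour for irreducibility? Over the real field the answer is known to be negative: for $n\ge2$ no sentence of $\mathcal{L}_n$ defines irreducibility of real algebraic varieties in $\mathbb{R}^n$, even when the exponential function is added to the language. The complex case is the following conjecture, which we take from Koiran's paper \cite{Koiran}.

\medskip
\noindent\textbf{Conjecture.} \emph{For any $n\ge2$, irreducibility is not a definable property of complex algebraic varieties of $\mathbb{C}^n$.}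
\medskip

A heuristic supports it. A fixed sentence has a fixed number of variables, so it compares boundedly many points of $V$ through relations of bounded degree. Any $d+1$ points of the plane impose independent linear conditions on polynomials of degree at most $d$. On a curve of large degree with unrelated coefficients, a bounded number of points should therefore not reveal whether they lie on one curve or on two. The difficulty is that a sentence alternates quantifiers, so its parameters may be chosen depending on $V$.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\ge2$, no sentence of $\mathcal{L}_n$ defines irreducibility of varieties $V\subseteq\mathbb{C}^n$.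
\end{theorem}

Theorem~\ref{thm:main} follows from a statement about the plane that makes the heuristic precise. Put $\mathcal{L}=\mathcal{L}_2$ and $I=I_2$. Let $P_d$ be the space of polynomials of degree at most $d$ in $\mathbb{C}[x,y]$, identified with $\mathbb{C}^{N_d}$ through the coefficients, where $N_d=\binom{d+2}{2}$. For $F\in P_d$ let $C_F=\{F=0\}\subseteq\mathbb{C}^2$. We call $F\in P_d$ \emph{generic} if its $N_d$ coefficients are algebraically independent over $\mathbb{Q}$.

\begin{definition}\label{def:config}
A \emph{generic configuration} is a set
\[
W=C_{F_1}\cup\dots\cup C_{F_m}\cup\{q_1,\dots,q_l\}\subseteq\mathbb{C}^2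
\]
with $m\ge1$, $l\ge0$, $F_j\in P_{d_j}$, $d_j\ge1$, such that all coefficients of the $F_j$ and all coordinates of the $q_i$, taken together, are algebraically independent over $\mathbb{Q}$.
\end{definition}

Generic configurations exist for all $m$, $l$ and $d_j$, because $\mathbb{C}$ has infinite transcendence degree over $\mathbb{Q}$.

\begin{theorem}\label{thm:limit}
There is an explicit complete and decidable $\mathcal{L}$-theory $T$ such that for every $\mathcal{L}$-sentence $\varphi$ there is an integer $d_\varphi$ with the following property: for all generic configurations $W$ with all $d_j\ge d_\varphi$ (and $m\ge1$, $l\ge0$ arbitrary),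
\[
(\mathbb{C},W)\models\varphi\iff T\models\varphi .
\]
\end{theorem}

A variety has \emph{pure dimension} $r$ if all its irreducible components have dimension $r$, and it is \emph{equidimensional} if it has pure dimension $r$ for some $r$. It is \emph{nonsingular} if at each of its points $e$ the tangent space $\bigcap_h\ker dh(e)$, where $h$ ranges over the polynomials vanishing on the variety, has the dimension of the largest component through $e$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For $0\le r\le n$, irreducibility is definable among nonempty varieties of pure dimension $r$ in $\mathbb{C}^n$ if and only if $r\in\{0,n\}$. For $n=1$ irreducibility is definable.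
\item[(2)] For $n\ge2$ and any $\emptyset\ne S\subsetneq\{1,2,\dots\}$, the property ``the number of irreducible components lies in $S$'' is not definable. Neither are connectedness (Zariski or Euclidean), equidimensionality, or nonsingularity.
\item[(3)] Theorem~\ref{thm:main} holds with $\mathbb{C}$ replaced by any algebraically closed field of characteristic $0$.
\end{enumerate}
\end{theorem}

After the background in Section~\ref{sec:tools}, Section~\ref{sec:theory} finds the axioms of $T$ by two dimension counts on a generic curve. The proof of Theorem~\ref{thm:limit} then has a geometric half, that each axiom holds in generic configurations of large degree (Section~\ref{sec:geom}), and a model-theoretic half, that $T$ is complete (Section~\ref{sec:complete}). Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main} and~\ref{thm:more}.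

\section{Background and two basic lemmas}\label{sec:tools}

\subsection{Constructible sets}

A subset of $\mathbb{C}^N$ is \emph{constructible} if it is a finite union of sets $\{h_1=\dots=h_r=0,\ g\ne0\}$ with polynomials $h_i,g$. Its dimension is that of its Zariski closure, with $\dim\emptyset=-\infty$. A set is \emph{definable over $\mathbb{Q}$} if it is defined in the field $\mathbb{C}$ by a formula without parameters. We use these standard facts.
\begin{enumerate}
\item[(G1)] (Quantifier elimination.) A set definable in the field $\mathbb{C}$ is constructible. If it is definable over $\mathbb{Q}$, the $h_i$ and $g$ can be taken with rational coefficients.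
\item[(G2)] The Zariski closure of a constructible set equals its Euclidean closure. An irreducible variety is connected in the Euclidean topology.
\item[(G3)] If $Y\subseteq\mathbb{C}^N$ is an irreducible variety and $L$ is a linear subspace of codimension $c$ with $Y\cap L\ne\emptyset$, then $\dim(Y\cap L)\ge\dim Y-c$.
\item[(G4)] If $X\subseteq\mathbb{C}^M\times\mathbb{C}^N$ is constructible and all its fibers over $\mathbb{C}^M$ have dimension at most $e$, then $\dim X\le M+e$. A polynomial map does not raise the dimension of a constructible set. Dimension is additive in products, and a product of irreducible varieties is irreducible.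
\end{enumerate}

\subsection{Transcendence degree and prime ideals}

For a field $A$ and a tuple $p$ of elements or points of an extension field, $\operatorname{trdeg}(p/A)$ is the transcendence degree over $A$ of the field generated by all coordinates; a transcendence basis can be chosen among these coordinates. It is additive: $\operatorname{trdeg}(p,r/A)=\operatorname{trdeg}(p/A)+\operatorname{trdeg}(r/A(p))$. Inside an algebraically closed field, $\operatorname{acl}(A,p)$ is the algebraic closure of $A(p)$. For $p=(p_1,\dots,p_k)$ and $S\subseteq\{1,\dots,k\}$ we put $p_S=(p_i)_{i\in S}$.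

The \emph{ideal of $p$ over $A$} is the prime ideal of polynomials over $A$ that vanish at $p$. Conversely, a prime ideal $\mathfrak{p}$ of a polynomial ring $R$ over $A$ is the ideal of its \emph{generic point} $\rho$, the image of the tuple of variables in the fraction field of $R/\mathfrak{p}$; tuples with the same ideal generate isomorphic extensions of $A$. We put $\dim\mathfrak{p}=\operatorname{trdeg}(\rho/A)$. If $\mathfrak{q}\subsetneq\mathfrak{p}$ are primes, then $\dim\mathfrak{q}>\dim\mathfrak{p}$. Every ideal of $R$ is finitely generated, and a proper ideal has finitely many minimal primes, whose intersection is its radical. If $A$ is algebraically closed, the Nullstellensatz says that a polynomial vanishing at all zeros over $A$ of an ideal lies in its radical.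

\subsection{Model theory}

A theory is \emph{complete} if it has a model and implies $\varphi$ or $\neg\varphi$ for each sentence $\varphi$; equivalently, it has a model and any two models satisfy the same sentences.
\begin{enumerate}
\item[(M1)] (Compactness.) A theory has a model if each finite subset has one. A sentence implied by a theory is implied by finitely many axioms.
\item[(M2)] The theory of algebraically closed fields of characteristic $0$ is complete. A complete theory with a recursively enumerable set of axioms is decidable.
\item[(M3)] A structure is \emph{$\aleph_1$-saturated} if every set of formulas in finitely many free variables, with parameters from a countable subset, has a common solution as soon as each of its finite subsets has one. For every structure there is an $\aleph_1$-saturated structure satisfying the same sentences (an elementary extension).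
\item[(M4)] (Back and forth.) Let $\Phi$ be a nonempty set of isomorphisms between substructures of $\mathcal{M}$ and substructures of $\mathcal{M}'$. Suppose that for every $\eta\in\Phi$, each element of $\mathcal{M}$ lies in the domain of some extension of $\eta$ in $\Phi$, and each element of $\mathcal{M}'$ lies in the image of some extension of $\eta$ in $\Phi$. Then $\mathcal{M}$ and $\mathcal{M}'$ satisfy the same sentences. Indeed, all members of $\Phi$ preserve all formulas, by induction: isomorphisms preserve atomic formulas, and a witness for an existential quantifier is transported by an extension of $\eta$ that covers it.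
\end{enumerate}

\subsection{Genericity and interpolation}

The first lemma turns dimension counts into statements about a generic polynomial.

\begin{lemma}\label{lem:generic}
A set $X\subseteq P_d$ that is definable over $\mathbb{Q}$ and has $\dim X<N_d$ contains no generic $F$.
\end{lemma}

\begin{proof}
By (G1), $X$ is a finite union of sets $\{h_1=\dots=h_r=0,\ g\ne0\}$ with $h_i,g$ over $\mathbb{Q}$. If a generic $F$ lies in such a piece, then every $h_i$ is the zero polynomial, so the piece is a nonempty open set and $\dim X=N_d$.
\end{proof}

The second lemma is the only place where large degree is converted into freedom.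

\begin{lemma}\label{lem:interp}
Let $e_1,\dots,e_m\in\mathbb{C}^2$ be distinct, $m\ge1$.
\begin{enumerate}
\item[(a)] If $d\ge m-1$, the map $P_d\to\mathbb{C}^m$, $F\mapsto(F(e_i))_i$, is surjective. Consequently, if $F\in P_d$ vanishes at all $e_i$ and $A\subseteq\mathbb{C}$ is a field containing their coordinates, then $\operatorname{trdeg}(F/A)\le N_d-m$.
\item[(b)] If $d\ge2m-1$, the map $P_d\to\mathbb{C}^{3m}$, $F\mapsto(F(e_i),F_x(e_i),F_y(e_i))_i$, is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $i$, and for $j\ne i$ let $\ell_j$ be a polynomial of degree $1$ that vanishes at $e_j$ and not at $e_i$.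

(a) The product $\prod_{j\ne i}\ell_j$ has degree $m-1$ and vanishes at all $e_j$ except $e_i$; these products map to a basis of $\mathbb{C}^m$. So the equations $F(e_i)=0$ form a linear system of rank $m$ in the coefficients of $F$, with matrix entries in $A$. Solving it expresses $m$ coefficients as $A$-linear combinations of the other $N_d-m$.

(b) Let $\Pi=\prod_{j\ne i}\ell_j^2$ and let $h$ have degree at most $1$. Then $\Pi h$ has degree at most $2m-1$, and it vanishes together with its gradient at each $e_j$, $j\ne i$. At $e_i$ its value is $\Pi(e_i)h(e_i)$ and its gradient is $\Pi(e_i)\nabla h+h(e_i)\nabla\Pi(e_i)$. Since $\Pi(e_i)\ne0$ and $h(e_i)$, $\nabla h$ are arbitrary, value and gradient at $e_i$ are arbitrary.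
\end{proof}

\section{Two counts on a generic curve, and the theory $T$}\label{sec:theory}

\subsection{The smallest cases}

Let $F,G\in P_d$, $d\ge1$, have jointly independent coefficients, and put $N=N_d$. We look for sentences that hold in $C_F$ and test them on $C_F\cup C_G$.

\emph{First count: what cannot happen.} If $p\in C_F$, then Lemma~\ref{lem:interp}(a) gives $N\le\operatorname{trdeg}(p/\mathbb{Q})+N-1$, so $p$ is not an algebraic point. Thus $I(0,0)$ and $\exists x\,(x^2=2\wedge I(x,x))$ fail. Two distinct points $p_1,p_2\in C_F$ cost two conditions, so $\operatorname{trdeg}(p_1,p_2/\mathbb{Q})\ge2$, and $\exists x\,(x\ne0\wedge I(x,0)\wedge I(-x,0))$ fails. The count does not change in $C_F\cup C_G$: for $p_1\in C_F$ and $p_2\in C_G$ it reads $2N\le\operatorname{trdeg}(p_1,p_2/\mathbb{Q})+2(N-1)$. A crossing point $e\in C_F\cap C_G$ has transcendence degree $2$ by the same inequality, but this does not single it out: a point $p=(x,y)\in C_F$ with $x$ transcendental over the coefficients of $F$ satisfies $N+1\le\operatorname{trdeg}(p/\mathbb{Q})+N-1$, so it has transcendence degree $2$ as well.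

\emph{Second count: what must happen.} Fix $D\ge0$ and let $d>D+2$. We claim that \emph{every} line $y=\alpha x+\beta$ meets $C_F$ in more than $D$ points. The line may depend on $F$, so genericity of $F$ over its coefficients is not available. Instead, for $a=(\alpha,\beta,e_1,\dots,e_D)\in\mathbb{C}^{D+2}$ let $\mathrm{Bad}_a$ be the set of $H\in P_d$ such that $H(x,\alpha x+\beta)$ has no zero outside $\{e_1,\dots,e_D\}$. The restriction map from $P_d$ to polynomials of degree at most $d$ in $x$ is linear and onto, with kernel of dimension $N-d-1$. The restrictions without zeros outside $\{e_1,\dots,e_D\}$ are the polynomials $c\prod_i(x-e_i)^{n_i}$ with $c\ne0$ and $\sum n_i\le d$, a set of dimension $1$. So $\dim\mathrm{Bad}_a=N-d$, and by (G4) the union of all $\mathrm{Bad}_a$ has dimension at most $D+2+N-d<N$. This union is definable over $\mathbb{Q}$, so it misses $F$ by Lemma~\ref{lem:generic}, which is the claim. The claim passes to $C_F\cup C_G$, which contains $C_F$.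

The mechanism of the second count is that \emph{the number of parameters is fixed by the sentence, while the codimension of the bad set grows with $d$}. The theory $T$ consists of the general forms of the two counts.

\subsection{The axioms}

Let $K$ be a field and $k\ge1$. Write points of $K^{2k}$ as $v=(v_1,\dots,v_k)$ with $v_i=(x_i,y_i)$. The first count says that $k$ distinct points of $I$ never lie on a variety of dimension less than $k$ defined over $\mathbb{Q}$. The second should say that a $k$-dimensional set $U\subseteq K^{2k}$, with arbitrary parameters, contains a point of $I^k$: on a curve $C_F$ this asks for $k$ further equations $F(v_i)=0$ to have a solution on $U$. It must be false when some of the $v_i$ are overconstrained on $U$, and we exclude this by requiring that each $v_i$ keep one free coordinate.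

A \emph{choice} $\sigma$ names, for each $i$, one of $x_i,y_i$ as $z_i$ and the other as $w_i$. For $D\ge1$ consider polynomials $f_1,\dots,f_k,g$ of degree at most $D$ in the $2k$ variables, with joint coefficient vector $a\in K^M$, $M=M(k,D)=(k+1)\binom{2k+D}{D}$, and put
\[
U_a=\{v\in K^{2k}: f_1(v)=\dots=f_k(v)=0,\ g(v)\ne0\}.
\]
Let $\theta_{k,D,\sigma}(a)$ be the formula of the language of fields saying that $U_a\ne\emptyset$ and that every $v\in U_a$ satisfies
\begin{enumerate}
\item[(i)] $v_i\ne v_j$ for $i\ne j$;
\item[(ii)] $\det\big(\partial f_i/\partial w_j\big)_{i,j}(v)\ne0$.
\end{enumerate}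

\begin{definition}\label{def:T}
The $\mathcal{L}$-theory $T$ has the following axioms.
\begin{enumerate}
\item[\textbf{T0.}] The axioms of algebraically closed fields of characteristic $0$.
\item[\textbf{T1.}] For each $k\ge1$ and each family $(h_R)$, where $R$ ranges over the $k$-element subsets of $\{x_1,y_1,\dots,x_k,y_k\}$ and $h_R$ is a nonzero polynomial over $\mathbb{Z}$ in the variables from $R$: there are no pairwise distinct $v_1,\dots,v_k\in I$ with $h_R(v)=0$ for all $R$.
\item[\textbf{T2.}] For each $k,D\ge1$ and each choice $\sigma$: $\ \forall a\,\big[\theta_{k,D,\sigma}(a)\to\exists v\in U_a\ \bigwedge_{i=1}^k v_i\in I\big]$.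
\end{enumerate}
\end{definition}

A tuple has transcendence degree less than $k$ exactly when every $k$ of its coordinates are algebraically dependent. So the axioms T1 for a given $k$ say together that \emph{any $k$ distinct points of $I$ have transcendence degree at least $k$ over $\mathbb{Q}$}. The list of axioms is recursively enumerable.

\begin{example}\label{ex:axioms}
For $k=1$, $w_1=y_1$, $f_1=y_1-\alpha x_1-\beta$ and $g=\prod_i(x_1-e_i)$, axiom T2 is the second count. For $k=2$, $f_1=y_1-y_2$, $f_2=x_1+x_2$, $g=x_1-x_2$, $w_1=y_1$, $w_2=x_2$, the matrix in (ii) is the identity, and T2 produces points $(x,y),(-x,y)\in I$ with $x\ne0$. Condition (ii) cannot be replaced by smoothness of $U_a$: for $k=2$, $f_1=x_1$, $f_2=y_1$, $g=x_2$, the set $U_a$ is a smooth surface satisfying (i), but the conclusion of T2 would give $(0,0)\in I$, against T1. Here the column $\partial/\partial w_2$ of the matrix vanishes for every choice $\sigma$.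
\end{example}

\section{Generic configurations satisfy the axioms}\label{sec:geom}

\subsection{The axioms T1}

\begin{lemma}\label{lem:T1}
Let $W$ be a generic configuration with all $d_j\ge k-1$. Then any $k$ distinct points $p_1,\dots,p_k\in W$ satisfy $\operatorname{trdeg}(p/\mathbb{Q})\ge k$.
\end{lemma}

\begin{proof}
Assign each $p_i$ to one piece of $W$ that contains it. Say $k_j$ points are assigned to $C_{F_j}$ and $l'$ points to points $q_i$, which are then distinct; $\sum_jk_j+l'=k$. Since $k_j\le k\le d_j+1$, Lemma~\ref{lem:interp}(a) gives $\operatorname{trdeg}(F_j/\mathbb{Q}(p))\le N_{d_j}-k_j$. Over $\mathbb{Q}(p)$, the $l'$ assigned points $q_i$ contribute nothing and the others at most $2$ each. Hence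
\[
\sum_jN_{d_j}+2l=\operatorname{trdeg}(F_1,\dots,F_m,q/\mathbb{Q})\le\operatorname{trdeg}(p/\mathbb{Q})+\sum_j(N_{d_j}-k_j)+2(l-l'),
\]
and so $\operatorname{trdeg}(p/\mathbb{Q})\ge\sum_jk_j+2l'\ge k$.
\end{proof}

\subsection{The codimension of the bad set}

For $a\in\mathbb{C}^M$ and $d\ge1$ let
\[
\mathrm{Bad}_a=\{F\in P_d:\ \text{no }v\in U_a\text{ has }F(v_1)=\dots=F(v_k)=0\}.
\]
For a punctured line we listed its elements. In general there is no such list, and we bound the dimension indirectly. If $F_0$ has a \emph{nondegenerate} solution $v\in U_a$, the solution persists under perturbation of $F_0$, so $F_0$ is not even in the closure of $\mathrm{Bad}_a$. Hence, on the linear space $L$ of polynomials that vanish at $s$ prescribed points of $U_a$, the closure of $\mathrm{Bad}_a$ is confined to the polynomials for which all $s$ solutions are degenerate. In large degree these are $s$ independent conditions. To transfer the bound from $L$ to $P_d$ one needs each component of the closure to meet $L$, and this holds because these components are cones.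

\begin{proposition}\label{prop:codim}
Let $k,D,s\ge1$, let $d\ge2sk-1$ and $N=N_d$, and let $a\in\mathbb{C}^M$ satisfy $\theta_{k,D,\sigma}(a)$. Then $\mathrm{Bad}_a$ is constructible of dimension at most $N-s$.
\end{proposition}

\begin{proof}
Write $U=U_a$ and $\mathrm{Bad}=\mathrm{Bad}_a$. The set $\mathrm{Bad}$ is definable in the field $\mathbb{C}$, hence constructible. Let $\overline{\mathrm{Bad}}$ be its closure, Zariski or Euclidean by (G2), and let $Y$ be an irreducible component of $\overline{\mathrm{Bad}}$. We show $\dim Y\le N-s$.

\emph{Step 1: $0\in Y$.} Multiplication by $c\in\mathbb{C}^*$ preserves $\mathrm{Bad}$, hence $\overline{\mathrm{Bad}}$. The image of $\mathbb{C}^*\times Y$ under $(c,F)\mapsto cF$ is an irreducible subset of $\overline{\mathrm{Bad}}$ containing $Y$. Since $Y$ is a maximal irreducible subset, the image is $Y$. So $Y$ contains $\mathbb{C}^*F$ for $F\in Y$, and being closed it contains $0$.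

\emph{Step 2: $s$ points of $U$ with distinct entries.} By (ii) and the implicit function theorem, near each of its points $U$ is the graph of a holomorphic map $w=w(z)$ over an open subset of $\mathbb{C}^k$. We choose $v^{(1)},\dots,v^{(s)}\in U$ one after the other. Since $U\ne\emptyset$ and $z$ ranges over an open set, we can take $v^{(\alpha)}$ so that each of its coordinates $z_1,\dots,z_k$ avoids the finitely many numbers that occur as a coordinate of an earlier $v^{(\beta)}$. Then $v_i^{(\alpha)}\ne v_j^{(\beta)}$ for $\beta<\alpha$, and $v_i^{(\alpha)}\ne v_j^{(\alpha)}$ for $i\ne j$ by (i). So the $sk$ points $v_i^{(\alpha)}\in\mathbb{C}^2$ are pairwise distinct.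

\emph{Step 3: coordinates on $L$.} Let $L=\{F\in P_d:F(v_i^{(\alpha)})=0\text{ for all }i,\alpha\}$. Let $\lambda_{i,\alpha}(F)$ and $\mu_{i,\alpha}(F)$ be the values at $v_i^{(\alpha)}$ of the partial derivatives of $F$ in the direction named by $z_i$ and by $w_i$; thus $\lambda_{i,\alpha}(F)=F_x(v_i^{(\alpha)})$ and $\mu_{i,\alpha}(F)=F_y(v_i^{(\alpha)})$ if $z_i=x_i$, and the other way round if $z_i=y_i$. By Lemma~\ref{lem:interp}(b), which applies because $d\ge2sk-1$, the space $L$ has codimension $sk$, and the $2sk$ functionals $\lambda_{i,\alpha},\mu_{i,\alpha}$ are linearly independent on $L$. They identify $L$ with $(\mathbb{C}^{2k})^s\times\mathbb{C}^{N-3sk}$.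

\emph{Step 4: the degenerate locus.} Fix $\alpha$, parametrize $U$ near $v^{(\alpha)}$ by $z\mapsto v(z)$ with $v(z^{(\alpha)})=v^{(\alpha)}$, and put $c^{(\alpha)}_{ij}=(\partial w_i/\partial z_j)(z^{(\alpha)})$. Consider the holomorphic map $\Psi(z,F)=(F(v_i(z)))_{i=1}^k$. For $F\in L$ we have $\Psi(z^{(\alpha)},F)=0$, and by the chain rule
\[
\frac{\partial\Psi_i}{\partial z_j}(z^{(\alpha)},F)=\delta_{ij}\,\lambda_{i,\alpha}(F)+c^{(\alpha)}_{ij}\,\mu_{i,\alpha}(F).
\]
Let $\Delta_\alpha(F)$ be the determinant of this $k\times k$ matrix. It is a homogeneous polynomial of degree $k$ in the $\alpha$th block of $2k$ coordinates, and it is not zero: its value is $1$ when all $\lambda_{i,\alpha}=1$ and all $\mu_{i,\alpha}=0$. (This is where it matters that the local coordinates of $U$ contain one coordinate of each $v_i$.) So $\Delta_\alpha=0$ is a hypersurface in $\mathbb{C}^{2k}$, and $\mathcal{D}=\{F\in L:\Delta_1(F)=\dots=\Delta_s(F)=0\}$ is a product of $s$ hypersurfaces and $\mathbb{C}^{N-3sk}$. Thus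
\[
\dim\mathcal{D}=s(2k-1)+N-3sk=N-sk-s.
\]

\emph{Step 5: $\overline{\mathrm{Bad}}\cap L\subseteq\mathcal{D}$.} Let $F_0\in L$ with $\Delta_\alpha(F_0)\ne0$ for some $\alpha$. By the implicit function theorem applied to $\Psi$ at $(z^{(\alpha)},F_0)$, for every $F$ in a Euclidean neighborhood of $F_0$ in $P_d$ there is $z$ near $z^{(\alpha)}$ with $\Psi(z,F)=0$. Then $v(z)\in U$ shows $F\notin\mathrm{Bad}$. So $F_0$ is not in the Euclidean closure of $\mathrm{Bad}$.

\emph{Conclusion.} By Step 1, $Y\cap L\ne\emptyset$. By (G3) and Steps 4 and 5, $\dim Y-sk\le\dim(Y\cap L)\le\dim\mathcal{D}=N-sk-s$.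
\end{proof}

For a punctured line, $\Delta_\alpha(F)$ is the derivative of $F$ along the line, and $\mathcal{D}$ consists of the polynomials whose restriction has a multiple zero at each of the $s$ points. The proposition then gives codimension at least $s$ for $d\ge2s-1$, where the true codimension is $d$. All that matters is that the bound tends to infinity with $d$ and does not depend on $a$.

\subsection{The axioms T2}

\begin{lemma}\label{lem:T2}
Let $M=M(k,D)$ and $d_0(k,D)=2(M+1)k-1$. If $W$ is a generic configuration with some $d_j\ge d_0(k,D)$, then $(\mathbb{C},W)$ satisfies the axiom \textup{T2} for $k$, $D$ and every $\sigma$.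
\end{lemma}

\begin{proof}
Put $d=d_j$ and $F=F_j$. The set $X=\{(a,H)\in\mathbb{C}^M\times P_d:\theta_{k,D,\sigma}(a),\ H\in\mathrm{Bad}_a\}$ is definable over $\mathbb{Q}$. By Proposition~\ref{prop:codim} with $s=M+1$, its fibers over $\mathbb{C}^M$ have dimension at most $N_d-M-1$. By (G4), $X$ and its projection to $P_d$ have dimension at most $N_d-1$, so the projection does not contain $F$ by Lemma~\ref{lem:generic}. Thus for every $a$ with $\theta_{k,D,\sigma}(a)$ there is $v\in U_a$ with all $v_i\in C_F\subseteq W$.
\end{proof}

\begin{corollary}\label{cor:finite}
For every finite subset $T_0\subseteq T$ there is $d$ such that $(\mathbb{C},W)\models T_0$ for all generic configurations $W$ with all $d_j\ge d$. In particular, $T$ has a model.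
\end{corollary}

\begin{proof}
The axioms T0 hold in $\mathbb{C}$. The finitely many axioms T1 and T2 in $T_0$ hold by Lemmas~\ref{lem:T1} and~\ref{lem:T2}; the latter needs a curve in $W$, which is the hypothesis $m\ge1$. The last claim is (M1).
\end{proof}

\section{Completeness of $T$}\label{sec:complete}

\subsection{Strong subfields}

We compare two saturated models by back and forth, with isomorphisms between countable subfields that respect $I$. Not every such isomorphism $A\to A'$ can be extended. If two points of $I$ outside $A^2$ have transcendence degree $1$ over $A$, they satisfy three independent equations over $A$, and no axiom promises a solution in $I'$ of the corresponding equations over $A'$. So we allow only subfields over which such a coincidence does not occur, that is, over which T1 holds in relative form. For a model $(K,I)$ of $T$ and a subfield $A$, put $I(A)=I\cap A^2$.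

\begin{definition}\label{def:strong}
Let $(K,I)\models T$. A subfield $A\subseteq K$ is \emph{strong}, written $A\le K$, if it is countable and algebraically closed and $\operatorname{trdeg}(p/A)\ge k$ for all $k\ge1$ and all distinct $p_1,\dots,p_k\in I\setminus A^2$. Let $A\le K$. A tuple $p$ of $k\ge1$ distinct points of $I\setminus A^2$ is \emph{tight over $A$} if $\operatorname{trdeg}(p/A)=k$. An element $b\in K$ is \emph{free over $A$} if $\operatorname{trdeg}(r,b/A)\ge j+1$ for all $j\ge0$ and all distinct $r_1,\dots,r_j\in I\setminus A^2$.
\end{definition}

For instance, a point $(x,0)\in I$ with $x\notin A$ is tight over $A$, and this $x$ is not free. Countability of $A$ will serve for saturation; algebraic closedness serves for the Nullstellensatz and makes every $b\notin A$ transcendental over $A$.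

\begin{lemma}\label{lem:ext}
Let $A\le K$.
\begin{enumerate}
\item[(a)] Every $b\in K\setminus A$ is free over $A$ or lies in $\operatorname{acl}(A,p)$ for some $p$ tight over $A$.
\item[(b)] If $p=(p_1,\dots,p_k)$ is tight over $A$ and $B=\operatorname{acl}(A,p)$, then $B\le K$ and $I(B)=I(A)\cup\{p_1,\dots,p_k\}$.
\item[(c)] If $b$ is free over $A$ and $B=\operatorname{acl}(A,b)$, then $B\le K$ and $I(B)=I(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $b$ is not free, there are distinct $r_1,\dots,r_j\in I\setminus A^2$ with $\operatorname{trdeg}(r,b/A)\le j$, and $j\ge1$ because $b$ is transcendental over $A$. Then $j\le\operatorname{trdeg}(r/A)\le\operatorname{trdeg}(r,b/A)\le j$, so $r$ is tight and $b$ is algebraic over $A(r)$.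

(b) For distinct $r_1,\dots,r_j\in I\setminus(A^2\cup\{p_1,\dots,p_k\})$ we have
\[
\operatorname{trdeg}(r/B)=\operatorname{trdeg}(r,p/A)-k\ge(j+k)-k=j.
\]
For $j=1$ this says that no such point lies in $B^2$, which gives $I(B)$. Then $I\setminus B^2=I\setminus(A^2\cup\{p_1,\dots,p_k\})$, and the inequality says $B\le K$.

(c) For distinct $r_1,\dots,r_j\in I\setminus A^2$ we have $\operatorname{trdeg}(r/B)=\operatorname{trdeg}(r,b/A)-1\ge j$. The case $j=1$ gives $I(B)=I(A)$, and then the inequality says $B\le K$.
\end{proof}

So there are two tasks: to copy a tight tuple into the other model, and to find a free element there.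

\subsection{Copying a tight tuple}

To apply T2 we need a choice $\sigma$. Strength of $A$ gives $\operatorname{trdeg}(p_S/A)\ge|S|$ for every $S$, and the following case of Rado's theorem shows that this is enough.

\begin{lemma}\label{lem:rado}
Let $A\subseteq K$ be fields and let $p_i=(x_i,y_i)\in K^2$, $1\le i\le k$, satisfy $\operatorname{trdeg}(p_S/A)\ge|S|$ for all $S\subseteq\{1,\dots,k\}$. Then one can choose $z_i\in\{x_i,y_i\}$ so that $z_1,\dots,z_k$ are algebraically independent over $A$.
\end{lemma}

\begin{proof}
Treat $x_1,y_1,\dots,x_k,y_k$ as $2k$ distinct labels, and for a set $\Lambda$ of labels let $\operatorname{rk}\Lambda$ be the transcendence degree over $A$ of the corresponding elements. This function is submodular: $\operatorname{rk}(\Lambda\cup\Lambda')-\operatorname{rk}\Lambda'$ is the transcendence degree of $\Lambda$ over $A(\Lambda')$, which is at most that of $\Lambda$ over $A(\Lambda\cap\Lambda')$, namely $\operatorname{rk}\Lambda-\operatorname{rk}(\Lambda\cap\Lambda')$.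

Consider families $(\Lambda_i)$ with $\Lambda_i\subseteq\{x_i,y_i\}$ and $\operatorname{rk}\Lambda_S\ge|S|$ for all $S$, where $\Lambda_S=\bigcup_{i\in S}\Lambda_i$. The family $\Lambda_i=\{x_i,y_i\}$ is one; take one with $\sum|\Lambda_i|$ minimal. All $\Lambda_i$ are nonempty. Suppose $\Lambda_i=\{x_i,y_i\}$ for some $i$. Removing either label violates the condition for a set containing $i$, so there are $S,S'$ not containing $i$ with $\operatorname{rk}(\{x_i\}\cup\Lambda_S)\le|S|$ and $\operatorname{rk}(\{y_i\}\cup\Lambda_{S'})\le|S'|$. These two label sets have union $\Lambda_{S\cup S'\cup\{i\}}$ and intersection $\Lambda_{S\cap S'}$. Submodularity gives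
\[
|S|+|S'|\ge\operatorname{rk}\Lambda_{S\cup S'\cup\{i\}}+\operatorname{rk}\Lambda_{S\cap S'}\ge|S\cup S'|+1+|S\cap S'|=|S|+|S'|+1,
\]
a contradiction. So all $\Lambda_i$ are singletons, and their union has rank $k$.
\end{proof}

A second obstacle is that T2 allows only $k$ equations, while the ideal of $p$ may need more generators. We take $k$ equations that cut out the locus of $p$ together with possibly other components, and remove the other components with the inequation $g\ne0$.

\begin{lemma}\label{lem:copy}
Let $(K,I)$ and $(K',I')$ be models of $T$ with $(K',I')$ $\aleph_1$-saturated. Let $A\le K$, $A'\le K'$, and let $\eta:A\to A'$ be a field isomorphism. Let $p=(p_1,\dots,p_k)$ be tight over $A$, with ideal $\mathfrak{p}$ over $A$. Then there is $p'$ tight over $A'$ whose ideal over $A'$ is the image $\mathfrak{p}'$ of $\mathfrak{p}$ under $\eta$.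
\end{lemma}

\begin{proof}
Let $R=A[X_1,Y_1,\dots,X_k,Y_k]$. Take $z_i$ as in Lemma~\ref{lem:rado}, let $w_i$ be the other coordinate of $p_i$, let $\sigma$ be this choice, and rename the variables $Z_i,W_i$ accordingly. Then $\dim\mathfrak{p}=k$ and $\mathfrak{p}\cap A[Z]=0$.

\emph{The equations.} Since $\operatorname{trdeg}(p/A)=k$, each $w_i$ is algebraic over $A(z)$. Clearing denominators in its minimal polynomial gives $f_i\in A[Z][W_i]$ with $f_i\in\mathfrak{p}$ and leading coefficient in $A[Z]\setminus\{0\}$. In characteristic $0$ the minimal polynomial has simple roots, so $(\partial f_i/\partial W_i)(p)\ne0$. The matrix $(\partial f_i/\partial W_j)$ is diagonal, so its determinant $J$ is not in $\mathfrak{p}$.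

\emph{$\mathfrak{p}$ is a minimal prime of $\mathfrak{a}=(f_1,\dots,f_k)$.} Let $\mathfrak{q}$ be prime with $\mathfrak{a}\subseteq\mathfrak{q}\subseteq\mathfrak{p}$. Then $\mathfrak{q}\cap A[Z]=0$. So modulo $\mathfrak{q}$ the $Z_i$ are algebraically independent, the leading coefficients of the $f_i$ are nonzero, and each $W_i$ is algebraic over the $Z_i$. Hence $\dim\mathfrak{q}=k=\dim\mathfrak{p}$ and $\mathfrak{q}=\mathfrak{p}$.

\emph{Removing the other components.} No other minimal prime of $\mathfrak{a}$ is contained in $\mathfrak{p}$. Pick an element outside $\mathfrak{p}$ from each of them and let $g_1\notin\mathfrak{p}$ be the product ($g_1=1$ if there are none). For $h\in\mathfrak{p}$, the product $hg_1$ lies in all minimal primes of $\mathfrak{a}$, so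
\begin{equation}\label{eq:rad}
(hg_1)^e\in(f_1,\dots,f_k)\quad\text{for some }e\ge1 .
\end{equation}
For $i<j$ let $u_{ij}$ be one of $X_i-X_j$, $Y_i-Y_j$ that does not vanish at $p$; it exists as $p_i\ne p_j$.

\emph{Applying T2.} Denote by a prime the image of a polynomial under $\eta$. Consider the conditions on $v\in K'^{2k}$: $v_i\in I'$ for all $i$; $h'(v)=0$ for $h\in\mathfrak{p}$; $g_0'(v)\ne0$ for $g_0\in R\setminus\mathfrak{p}$. Their parameters lie in the countable field $A'$. A product of finitely many elements outside $\mathfrak{p}$ is outside $\mathfrak{p}$, so by saturation it suffices to find, for one $g_0\notin\mathfrak{p}$ at a time, a zero $v\in I'^k$ of $\mathfrak{p}'$ with $g_0'(v)\ne0$. Put $g=g_0\,g_1\,J\prod_{i<j}u_{ij}\notin\mathfrak{p}$ and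
\[
U=\{v\in K'^{2k}:f_1'(v)=\dots=f_k'(v)=0,\ g'(v)\ne0\}.
\]
By the Nullstellensatz over $A'$, the prime $\mathfrak{p}'$ has a zero at which $g'\ne0$, so $U\ne\emptyset$. The factors $u_{ij}$ and $J'$ of $g'$ give (i) and (ii) at every point of $U$. So $\theta_{k,D,\sigma}$ holds for the coefficients of $f_1',\dots,f_k',g'$, with $D$ a bound for the degrees, and T2 gives $v\in U\cap I'^k$. Now $g_0'(v)\ne0$, and for $h\in\mathfrak{p}$ the image of \eqref{eq:rad} under $\eta$ together with $g_1'(v)\ne0$ gives $h'(v)=0$.

So there is $p'\in I'^k$ with ideal $\mathfrak{p}'$. Its entries are distinct because $u_{ij}\notin\mathfrak{p}'$. They lie outside $A'^2$ because $\mathfrak{p}'\cap A'[Z]=0$ makes their $z$-coordinates transcendental over $A'$. Finally $\operatorname{trdeg}(p'/A')=\dim\mathfrak{p}'=k$.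
\end{proof}

\subsection{Free elements}

No single axiom produces a free element. We first construct, for each $n$, an element that is free against fewer than $n$ points, and then pass to the limit by saturation.

\begin{lemma}\label{lem:almostfree}
Let $(K,I)\models T$ be $\aleph_1$-saturated, $A\le K$ and $n\ge1$. There is $b_n\in K$ such that $\operatorname{trdeg}(r,b_n/A)\ge j+1$ for all $0\le j<n$ and all distinct $r_1,\dots,r_j\in I\setminus A^2$.
\end{lemma}

\begin{proof}
By T2 with $k=1$, $w_1=y_1$, $f_1=y_1$ and $g=\prod_{e\in E}(x_1-e)$, for each finite $E\subset K$ there is $(x,0)\in I$ with $x\notin E$. So the conditions ``$(x_i,0)\in I$, $x_i\ne x_{i'}$ for $i\ne i'$, $x_i\ne c$ for $c\in A$'' on $x_1,\dots,x_n$ are finitely satisfiable, by choosing the $x_i$ successively. By saturation there are distinct points $q_i=(x_i,0)\in I\setminus A^2$, $1\le i\le n$. Put $b_n=x_1+\dots+x_n$.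

Let $r_1,\dots,r_j$ be as in the statement, and let $t\le j<n$ be the number of $q_i$ among them. The $r$'s and $q$'s are $j+n-t$ distinct points, so $\operatorname{trdeg}(r,q/A)\ge j+n-t$ by strength. On the other hand, $A(r,b_n)$ contains $t$ of the $x_i$, and of the remaining $n-t\ge1$ one is determined by the others and $b_n$. So $\operatorname{trdeg}(r,q/A)\le\operatorname{trdeg}(r,b_n/A)+n-t-1$. Comparing the two bounds gives the claim.
\end{proof}

To use saturation, freeness must follow from a set of formulas over $A$ that the $b_n$ eventually satisfy. The natural candidates say, for a prime $\mathfrak{p}$ of dimension at most $j$: there are no distinct $r_1,\dots,r_j\in I$ with $(r,b)$ a zero of $\mathfrak{p}$. But such a formula cannot require $r_i\notin A^2$, and it may fail for every $b$: if $(0,c)\in I(A)$, $j=1$ and $\mathfrak{p}$ is the ideal of $\{(0,c)\}\times K$, then $r_1=(0,c)$ is always a witness. The remedy is to use only primes that can arise from points outside $A^2$, and to add an inequation which guarantees that each witness lying in $A^2$ lowers the transcendence degree by one.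

\begin{lemma}\label{lem:free}
If $(K,I)\models T$ is $\aleph_1$-saturated and $A\le K$, then some $b\in K$ is free over $A$.
\end{lemma}

\begin{proof}
Let $\mathcal{P}_j$, $j\ge0$, be the set of primes $\mathfrak{p}\subset A[X_1,Y_1,\dots,X_j,Y_j,X_0]$ with $\dim\mathfrak{p}\le j$ whose generic point $(\rho_1,\dots,\rho_j,\beta)$ satisfies $\operatorname{trdeg}(\rho_S/A)\ge|S|$ for all $S\subseteq\{1,\dots,j\}$.

\emph{The inequation.} For $\mathfrak{p}\in\mathcal{P}_j$ we construct $g_{\mathfrak{p}}\notin\mathfrak{p}$ such that every zero $(r,b)$ of $\mathfrak{p}$ in $K$ with $g_{\mathfrak{p}}(r,b)\ne0$ satisfies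
\begin{equation}\label{eq:drop}
\operatorname{trdeg}(r,b/A(r_S))\le\dim\mathfrak{p}-\operatorname{trdeg}(\rho_S/A)\le j-|S|\quad\text{for all }S.
\end{equation}
For each $S$ pick a transcendence basis of $A(\rho,\beta)$ over $A(\rho_S)$ among the coordinates; it has $\dim\mathfrak{p}-\operatorname{trdeg}(\rho_S/A)$ elements. Every other coordinate satisfies a polynomial equation of positive degree over the ring generated by $A$, $\rho_S$ and the basis, with nonzero leading coefficient. In terms of variables: for the corresponding variable $\Xi$ the ideal $\mathfrak{p}$ contains a polynomial $\gamma_0\Xi^e+\dots+\gamma_e$ with $e\ge1$ and $\gamma_0\notin\mathfrak{p}$, where the $\gamma_i$ involve only $X_i,Y_i$ for $i\in S$ and the basis variables. Let $g_{\mathfrak{p}}$ be the product of all these $\gamma_0$, over all $S$ and $\Xi$. At a zero of $\mathfrak{p}$ with $g_{\mathfrak{p}}\ne0$ the same polynomials show that every coordinate is algebraic over $A(r_S)$ and the values of the basis variables. This is \eqref{eq:drop}.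

\emph{The formulas.} Since $\mathfrak{p}$ is finitely generated, the following is a formula over $A$:
\[
\psi_{\mathfrak{p}}(b):\quad\neg\,\exists r\in I^j\ \big(r_1,\dots,r_j\text{ distinct},\ (r,b)\text{ is a zero of }\mathfrak{p},\ g_{\mathfrak{p}}(r,b)\ne0\big).
\]

\emph{(a) If $b$ satisfies all $\psi_{\mathfrak{p}}$, then $b$ is free over $A$.} Otherwise there are $j\ge0$ and distinct $r_1,\dots,r_j\in I\setminus A^2$ with $\operatorname{trdeg}(r,b/A)\le j$. The ideal $\mathfrak{p}$ of $(r,b)$ over $A$ lies in $\mathcal{P}_j$ by strength of $A$, and $g_{\mathfrak{p}}(r,b)\ne0$ because $g_{\mathfrak{p}}\notin\mathfrak{p}$. So $r$ contradicts $\psi_{\mathfrak{p}}(b)$.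

\emph{(b) The element $b_n$ of Lemma~\ref{lem:almostfree} satisfies $\psi_{\mathfrak{p}}$ for all $\mathfrak{p}\in\mathcal{P}_j$ with $j<n$.} Otherwise take a witness $r$, let $S=\{i:r_i\in A^2\}$ and let $S^c$ be its complement. Then $A(r_S)=A$, and \eqref{eq:drop} gives $\operatorname{trdeg}(r_{S^c},b_n/A)\le j-|S|$. But $r_{S^c}$ consists of $j-|S|<n$ distinct points of $I\setminus A^2$, so this contradicts Lemma~\ref{lem:almostfree}.

By (b), any finitely many $\psi_{\mathfrak{p}}$ have a common solution. By saturation all of them have one, and it is free by (a).
\end{proof}

\subsection{Back and forth}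

\begin{theorem}\label{thm:complete}
The theory $T$ is complete and decidable.
\end{theorem}

\begin{proof}
$T$ has a model by Corollary~\ref{cor:finite}. By (M3) it suffices to show that $\aleph_1$-saturated models $(K,I)$ and $(K',I')$ satisfy the same sentences. Let $\Phi$ be the set of field isomorphisms $\eta:A\to A'$ with $A\le K$, $A'\le K'$ that map $I(A)$ onto $I'(A')$. These are isomorphisms between substructures.

$\Phi$ is nonempty: by T1 the algebraic closures of $\mathbb{Q}$ in $K$ and in $K'$ are strong and contain no point of $I$, respectively $I'$, so any field isomorphism between them is in $\Phi$.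

Let $\eta:A\to A'$ be in $\Phi$ and $b\in K\setminus A$. We use Lemma~\ref{lem:ext}(a). Suppose first that $b\in B=\operatorname{acl}(A,p)$ with $p$ tight over $A$. Take $p'$ from Lemma~\ref{lem:copy} and put $B'=\operatorname{acl}(A',p')$. As the ideals correspond, $\eta$ extends to an isomorphism $A(p)\to A'(p')$ with $p\mapsto p'$, and further to the algebraic closures $B\to B'$. By Lemma~\ref{lem:ext}(b) in both models, $B$ and $B'$ are strong and $I(B)$ is mapped onto $I'(B')$. Suppose next that $b$ is free over $A$. Take $b'\in K'$ free over $A'$ from Lemma~\ref{lem:free}. Both elements are transcendental, so $\eta$ extends to an isomorphism $\operatorname{acl}(A,b)\to\operatorname{acl}(A',b')$ with $b\mapsto b'$, which is in $\Phi$ by Lemma~\ref{lem:ext}(c). In both cases $b$ lies in the domain of an extension of $\eta$ in $\Phi$. The hypotheses are symmetric in the two models, so the same argument applied to $\eta^{-1}$ covers elements of $K'$. By (M4) the two models satisfy the same sentences. Decidability follows from (M2).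
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Let $T$ be the theory of Definition~\ref{def:T}. Given $\varphi$, exactly one of $\varphi$, $\neg\varphi$ is implied by $T$, and by (M1) it is implied by a finite subset $T_0$. Let $d_\varphi$ be the bound that Corollary~\ref{cor:finite} gives for $T_0$.
\end{proof}

\section{Properties that no sentence defines}\label{sec:proofs}

By Theorem~\ref{thm:limit}, no sentence separates two families of generic configurations if each family has members with all degrees arbitrarily large. It remains to describe the geometry of generic configurations and to pass from the plane to $\mathbb{C}^n$.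

\begin{lemma}\label{lem:curves}
\begin{enumerate}
\item[(a)] Let $K$ be algebraically closed and let $F_1,\dots,F_m\in K[x,y]$ be irreducible and pairwise not proportional. Then the ideal of $V=C_{F_1}\cup\dots\cup C_{F_m}\subseteq K^2$ is $(F_1\cdots F_m)$, and the curves $C_{F_j}$ are the $m$ distinct irreducible components of $V$.
\item[(b)] Let $d\ge1$ and let $F_1,\dots,F_m\in P_d$ have all coefficients algebraically independent over $\mathbb{Q}$. Then the $F_j$ are irreducible of degree $d$ and pairwise not proportional.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product has no repeated factor, so it generates a radical ideal, which is the ideal of $V$ by the Nullstellensatz. For $m=1$ this ideal is prime, so each $C_{F_j}$ is irreducible. If $C_{F_i}\subseteq C_{F_j}$, then $F_j\in(F_i)$, and the irreducible polynomials $F_i,F_j$ are proportional; so $i=j$.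

(b) Let $F=F_j$. The coefficient of $x^d$ is not zero, so $F$ has degree $d$. If $F$ were reducible, then $F=HH'$ with $H\in P_e$, $H'\in P_{d-e}$ for some $1\le e\le d-1$. The set of such products is definable over $\mathbb{Q}$. Replacing $(H,H')$ by $(cH,c^{-1}H')$, we can make one coefficient of $H$ equal to $1$ in every nonzero product, so the set has dimension at most $N_e+N_{d-e}-1$ by (G4). From $2N_d=d^2+3d+2$ we get $N_e+N_{d-e}-1=N_d-e(d-e)<N_d$, and Lemma~\ref{lem:generic} excludes $F$. If $F_i,F_j$ were proportional, a $2\times2$ minor of their coefficients would vanish, which is an algebraic relation over $\mathbb{Q}$.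
\end{proof}

\begin{remark}
The hypotheses of Theorem~\ref{thm:limit} cannot be dropped. The bound must depend on $\varphi$: the sentence of Example~\ref{ex:first}(b) holds for a generic curve of degree $d$ and fails for generic curves of larger degree, since by Lemma~\ref{lem:curves} the ideal of such a curve contains no nonzero polynomial of degree at most $d$. Genericity is needed because $T$ refutes $I(0,0)$. A curve is needed because $T$ implies $\exists x\,I(x,0)$, which fails for a finite set of generic points.
\end{remark}

\begin{lemma}\label{lem:subst}
Let $K$ be a field and $1\le r\le n-1$. For $V\subseteq K^2$ put $V^{(r)}=V\times K^{r-1}\times\{0\}^{n-1-r}\subseteq K^n$. For every $\mathcal{L}_n$-sentence $\varphi$ there is an $\mathcal{L}$-sentence $\varphi^{(r)}$ such that $(K,V^{(r)})\models\varphi$ if and only if $(K,V)\models\varphi^{(r)}$, for all $V$.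
\end{lemma}

\begin{proof}
Replace each $I_n(t_1,\dots,t_n)$ in $\varphi$ by $I(t_1,t_2)\wedge t_{r+2}=0\wedge\dots\wedge t_n=0$.
\end{proof}

For $r=1$ the inclusion $K^2\to K^n$ identifies $V$ with $V^{(1)}=V\times\{0\}^{n-2}$ and the subvarieties of $V$ with those of $V^{(1)}$. So $V$ and $V^{(1)}$ have the same components, of the same dimensions, and they are homeomorphic in the Zariski topology and, for $K=\mathbb{C}$, in the Euclidean topology. Their tangent spaces correspond, because the ideal of $V^{(1)}$ is generated by that of $V$ and the last $n-2$ variables.

\begin{proof}[Proof of Theorem~\ref{thm:main}]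
Suppose $\varphi$ defines irreducibility in $\mathbb{C}^n$. Then $\psi=\varphi^{(1)}$ defines irreducibility in $\mathbb{C}^2$, since $V^{(1)}$ is irreducible exactly when $V$ is. Let $d\ge\max(d_\psi,1)$ and take $F,G\in P_d$ with all $2N_d$ coefficients algebraically independent over $\mathbb{Q}$. By Lemma~\ref{lem:curves}, $C_F$ is irreducible and $C_F\cup C_G$ is the union of the two proper subvarieties $C_F$ and $C_G$. So $\psi$ holds in $(\mathbb{C},C_F)$ and fails in $(\mathbb{C},C_F\cup C_G)$. But both sets are generic configurations with all degrees at least $d_\psi$, so by Theorem~\ref{thm:limit} they agree on $\psi$. This is a contradiction.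
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) Let $1\le r\le n-1$ and suppose $\varphi$ defines irreducibility among nonempty varieties of pure dimension $r$ in $\mathbb{C}^n$. Take $F,G$ as in the previous proof for $\psi=\varphi^{(r)}$. By (G4), $C_F^{(r)}$ and $C_G^{(r)}$ are irreducible of dimension $r$; neither contains the other, so $(C_F\cup C_G)^{(r)}=C_F^{(r)}\cup C_G^{(r)}$ is reducible of pure dimension $r$. Hence $\psi$ holds in $(\mathbb{C},C_F)$ and fails in $(\mathbb{C},C_F\cup C_G)$, contradicting Theorem~\ref{thm:limit}. A nonempty variety of pure dimension $0$ is finite, and it is irreducible exactly when it has one point, which is a sentence. The only variety of dimension $n$ is $\mathbb{C}^n$, which is irreducible, so any valid sentence works. The case $n=1$ is Example~\ref{ex:first}(a).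

(2) The passage from $V$ to $V^{(1)}$ preserves all the properties listed, so by Lemma~\ref{lem:subst} we may assume $n=2$. For each property we give, for every $d\ge1$, two generic configurations with all degrees equal to $d$, one with the property and one without.

\emph{Number of components.} Take $m\in S$ and $m'\in\{1,2,\dots\}\setminus S$. By Lemma~\ref{lem:curves}, a union of $m$, respectively $m'$, jointly generic curves of degree $d$ has exactly $m$, respectively $m'$, components.

\emph{Connectedness and equidimensionality.} The curve $C_F$ is irreducible, hence equidimensional, Zariski connected and, by (G2), connected in the Euclidean topology. In the generic configuration $C_F\cup\{q\}$ we have $q\notin C_F$, since $F(q)=0$ would be an algebraic relation over $\mathbb{Q}$ between the coefficients of $F$ and the coordinates of $q$. So it is the disjoint union of a curve and a point: it is disconnected in both topologies and not equidimensional.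

\emph{Nonsingularity.} A plane curve with ideal $(H)$ is nonsingular exactly when $\nabla H$ has no zero on it, since the tangent space at $e$ is $\ker dH(e)$. For fixed $e\in\mathbb{C}^2$, the $H\in P_d$ with $H(e)=H_x(e)=H_y(e)=0$ form a subspace of codimension $3$, by Lemma~\ref{lem:interp}(b) with $m=1$. By (G4), the set of $H$ for which $H,H_x,H_y$ have a common zero has dimension at most $2+N_d-3<N_d$; it is definable over $\mathbb{Q}$, so it does not contain $F$ by Lemma~\ref{lem:generic}. Thus $C_F$ is nonsingular. Now consider $C_F\cup C_G$, whose ideal is $(FG)$. By B\'ezout's theorem the homogenizations of $F$ and $G$ have a common zero in the projective plane. On the line at infinity it would be a common zero of the homogeneous parts of degree $d$ of $F$ and $G$. The resultant of two binary forms of degree $d$ is a polynomial over $\mathbb{Z}$ in their coefficients that vanishes exactly when the forms have a common projective zero. It is not the zero polynomial, as $x^d$ and $y^d$ show, so by genericity it does not vanish at these two forms. Hence there is $e\in C_F\cap C_G$ in $\mathbb{C}^2$, and $\nabla(FG)=F\nabla G+G\nabla F$ vanishes at $e$. So $C_F\cup C_G$ is singular.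

(3) Let $K$ be algebraically closed of characteristic $0$ and suppose a sentence defines irreducibility in $K^n$. By Lemma~\ref{lem:subst} with $r=1$ there is an $\mathcal{L}$-sentence $\psi$ that defines irreducibility in $K^2$. Generic polynomials need not exist over $K$, so we transfer to $\mathbb{C}$ one degree at a time. For a polynomial $H$ of bounded degree, replacing $I(t_1,t_2)$ by $H(t_1,t_2)=0$ turns $\psi$ into a formula of the language of fields in the coefficients of $H$, which says that $\psi$ holds for $C_H$. Let $\chi_d$ say: for all irreducible $F$ of degree at most $d$, $\psi$ holds for $C_F$; and for all irreducible $F,G$ of degree at most $d$ that are not proportional, $\psi$ fails for $C_{FG}=C_F\cup C_G$. By Example~\ref{ex:first}(b), $\chi_d$ is a sentence of the language of fields. It holds in $K$ by Lemma~\ref{lem:curves}(a), hence in $\mathbb{C}$ by (M2). For $d\ge\max(d_\psi,1)$ and jointly generic $F,G\in P_d$, Lemma~\ref{lem:curves}(b) and $\chi_d$ show that $\psi$ holds in $(\mathbb{C},C_F)$ and fails in $(\mathbb{C},C_F\cup C_G)$, contradicting Theorem~\ref{thm:limit}.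
\end{proof}

\begin{thebibliography}{1}
\bibitem{Koiran} Pascal Koiran, \emph{On defining irreducibility}, arXiv:math/9907002 (1999).
\end{thebibliography}
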